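\title{Edge-transitive bicirculants in which an orbit induces a cycle have valence at most six}

\begin{abstract}
A bicirculant is a graph with an automorphism whose cyclic group has two vertex orbits, both of the same length. We prove that an edge-transitive bicirculant in which one of the two orbits induces a cycle has valence at most $6$. This answers a question of Jajcay, Miklavi\v{c}, \v{S}parl and Vasiljevi\'c: no valence $d>6$ occurs. The function equal to $1$ on one orbit and to $-1$ on the other is an eigenfunction of the graph, and we study the characters of the cyclic group that occur in its eigenspace. For $d\ge 8$ one identity for these characters gives a contradiction, already for $1$-walk-regular graphs. For $d=7$ we use a second identity, obtained from a random translate of the eigenfunction, and a bound on the order of the vertex stabilizers.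
\end{abstract}

\section{Introduction}

All graphs are finite, simple and undirected. A graph has \emph{valence} $d$ if it is regular of degree $d$, and it is \emph{edge-transitive} if its automorphism group is transitive on its edges. A graph $\Gamma$ of even order is a \emph{bicirculant} if it has an automorphism $\rho$ that is \emph{semiregular with two orbits}: the cyclic group $\langle\rho\rangle$ has exactly two orbits on the vertices, both of the same length.

We consider bicirculants in which at least one of the two orbits induces a cycle. For valences $3$, $4$ and $5$ these are the generalized Petersen graphs, the Rose window graphs and the Taba\v{c}jn graphs. Their edge-transitive members have been classified: there are exactly $7$ edge-transitive generalized Petersen graphs, infinitely many edge-transitive Rose window graphs, and exactly $3$ edge-transitive Taba\v{c}jn graphs. For valence $6$ there are again infinitely many edge-transitive examples. The following question comes from \cite{JMSV}.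

\medskip
\noindent\emph{For which integers $d>6$ is there an edge-transitive bicirculant of valence $d$ in which at least one of the two orbits of the semiregular automorphism induces a cycle? For which of these valences are there infinitely many?}
\medskip

Both sets of valences are empty.

\begin{theorem}\label{thm:main}
If $\Gamma$ is an edge-transitive bicirculant of valence $d$ and one of the two orbits of the corresponding semiregular automorphism induces a cycle, then $d\le 6$.
\end{theorem}

Together with the classifications above, this shows that among the valences $d\ge3$ such edge-transitive graphs exist exactly for $d=3,4,5,6$, and that infinitely many exist exactly for $d=4$ and $d=6$.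

For $d\ge8$ a combinatorial consequence of symmetry is enough. A graph is \emph{$1$-walk-regular} if, for every $\ell$, the number of closed walks of length $\ell$ at a vertex does not depend on the vertex, and the number of walks of length $\ell$ from $x$ to $y$ is the same for all ordered pairs $(x,y)$ of adjacent vertices.

\begin{theorem}\label{thm:walk}
For $d\ge8$ there is no $1$-walk-regular bicirculant of valence $d$ in which one of the two orbits induces a cycle.
\end{theorem}

Without the cycle there is no bound on the valence: $K_{d,d}$, with $\rho$ rotating both parts, is an edge-transitive bicirculant. With the cycle, every vertex has two neighbors in its own orbit and $d-2$ in the other, so the partition into the two orbits is a cut that misses only the fraction $2/d$ of the edges. Edge-transitivity requires that these few edges look like all the others, hence that the graph have many cuts of the same shape. One expects this to become harder as $d$ grows, and the densest graphs of the family show where it stops.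

\begin{example}\label{ex:join}
Take two disjoint $n$-cycles and join every vertex of one to every vertex of the other. This is a bicirculant of valence $n+2$ in which both orbits induce cycles. For $n=3$ it is $K_6$, of valence $5$. For $n=4$ the non-edges form a perfect matching, so it is $K_{2,2,2,2}$, of valence $6$. Both graphs are edge-transitive. For $n\ge5$ the complement of an $n$-cycle is connected (steps of length $2$, and of length $3$ when $n$ is even, reach every vertex), so the complement of the graph has the two orbits as its components. Every automorphism then preserves the partition, and the graph is not edge-transitive.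
\end{example}

In general an automorphism need not preserve the partition, and we measure this spectrally. The $\pm1$ function $f$ of the partition is an eigenfunction, and all its images under automorphisms lie in the same eigenspace. Section~\ref{sec:setup} shows that for $d>6$ each character of $\langle\rho\rangle$ occurs at most once in this eigenspace, with an explicitly known weight on each orbit, and that symmetry forces linear identities on the set of characters that occur. Such an identity is a balance: the trivial character, which corresponds to $f$, makes a positive contribution that the other characters have to cancel. Section~\ref{sec:eight} shows that they cannot when $d\ge8$. For $d=7$ that estimate fails. Section~\ref{sec:seven} derives a second identity from the group and bounds the order of the graph in the one case where this is needed, Section~\ref{sec:balance} draws up the new balance, and Section~\ref{sec:estimates} proves the trigonometric estimates on which it rests.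

Two published theorems are used, both only for $d=7$. The \emph{core} $\operatorname{core}_G(A)$ of a subgroup $A$ is the largest normal subgroup of $G$ contained in $A$, and $\mathrm{AGL}(1,p)$ is the group of maps $t\mapsto at+b$, $a\neq0$, of $\mathbb Z_p$.

\begin{theorem}[A.~Lucchini, 1998; see {\cite[Theorem 2.20]{Isaacs}}]\label{thm:lucchini}
If $A$ is a proper cyclic subgroup of a finite group $G$ and $K=\operatorname{core}_G(A)$, then $|A:K|<|G:A|$.
\end{theorem}

\begin{theorem}[Burnside]\label{thm:burnside}
A transitive permutation group of prime degree $p$ is $2$-transitive or is contained in $\mathrm{AGL}(1,p)$.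
\end{theorem}

\section{Characters in the eigenspace of the partition}\label{sec:setup}

From now on $\Gamma$ is a bicirculant of valence $d\ge7$ with semiregular automorphism $\rho$ and orbits $U$, $V$ of length $n$, and $U$ induces an $n$-cycle. The group $A=\langle\rho\rangle$ has order $n$.

\subsection*{Coordinates} Write $U=\{u_i\}$, $V=\{v_i\}$ with $i\in\mathbb Z_n$ and $\rho(u_i)=u_{i+1}$, $\rho(v_i)=v_{i+1}$. The neighbors of $u_i$ in $U$ are $u_{i\pm s}$ for some $s$, and $s$ generates $\mathbb Z_n$ because $U$ is a single cycle. Replacing $\rho$ by $\rho^s$ we may assume $u_i\sim u_{i\pm1}$. Let $S\subseteq\mathbb Z_n$ be the set with $u_i\sim v_{i+a}$ for $a\in S$; then $|S|=d-2$. The neighbors of $v_i$ in $U$ are the $d-2$ vertices $u_{i-a}$, so $v_i$ has two neighbors in $V$. The two corresponding differences form a set closed under negation, and $\mathbb Z_n$ has at most one element of order $2$, so $v_i\sim v_{i\pm k}$ for some $k$ with $2k\ne0$. Every vertex of $V$ has a neighbor on the cycle $U$, so $\Gamma$ is connected. We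 write $N(x)$ for the set of neighbors of $x$.

\begin{lemma}\label{lem:vt}
If $G\le\operatorname{Aut}\Gamma$ is edge-transitive and $\rho\in G$, then $G$ is vertex-transitive. If $\Gamma$ is edge-transitive, then it is $1$-walk-regular.
\end{lemma}

\begin{proof}
The set $U$ lies in one $G$-orbit $O$, which therefore contains both ends of the edge $u_0u_1$. Every edge is an image of $u_0u_1$ and every vertex lies on an edge, so $O$ contains all vertices. If $\Gamma$ is edge-transitive, walk counts are thus constant on vertices and on edges, and the orientation of an edge does not matter because a walk can be reversed.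
\end{proof}

So Theorem~\ref{thm:walk} implies Theorem~\ref{thm:main} for $d\ge8$.

\subsection*{The eigenspace} Put
\[
N=d-4\ge3,\qquad \tau=\frac{N}{d}=\frac{N}{N+4},\qquad \omega=e^{2\pi i/n}.
\]
Let $f=1$ on $U$ and $f=-1$ on $V$. The sum of $f$ over the neighbors of $x$ is $(2-(d-2))f(x)$, so $f$ is an eigenfunction of the adjacency matrix $\mathrm{Adj}$ for the eigenvalue $-N$. Let $E$ be the real eigenspace for $-N$. Call a subspace $W\subseteq E$ \emph{admissible} if it contains $f$, is invariant under $A$, and is spanned by vectors with rational entries. We shall take $W=E$ for $d\ge8$ and a possibly smaller space for $d=7$. For $j\in\mathbb Z_n$ put $\theta_j=2\pi j/n$ and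
\[
c_j=\cos\theta_j,\quad \kappa_j=\cos k\theta_j,\quad \alpha_j=N+2c_j,\quad \beta_j=N+2\kappa_j,\quad \sigma_j=\sum_{a\in S}\omega^{ja}.
\]
Since $N\ge3$, the numbers $\alpha_j$ and $\beta_j$ are positive. For a divisor $e$ of $n$ let $J_e$ be the set of $j$ such that $\omega^j$ has order $e$; thus $|J_e|=\varphi(e)$, with $\varphi$ Euler's function.

\begin{lemma}\label{lem:chars}
Let $W$ be admissible and $m=\dim W$. There are a set $J\subseteq\mathbb Z_n$ with $|J|=m$ and an orthonormal basis $(\psi_j)_{j\in J}$ of $W\otimes\mathbb C$ with $\psi_j(u_i)=\xi_j\omega^{ij}$ and $\psi_j(v_i)=\eta_j\omega^{ij}$. For $j\in J$,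
\begin{equation}\label{eq:det}
|\sigma_j|^2=\alpha_j\beta_j,\qquad |\xi_j|^2=\frac{\beta_j}{n(\alpha_j+\beta_j)},\qquad |\eta_j|^2=\frac{\alpha_j}{n(\alpha_j+\beta_j)}.
\end{equation}
Moreover $J=\bigcup_{e\in D}J_e$ for a set $D$ of divisors of $n$ with $1\in D$, and the only $A$-invariant functions in $E$ are the multiples of $f$.
\end{lemma}

\begin{proof}
The operator $\psi\mapsto\psi\circ\rho$ is unitary of order $n$, and its eigenfunctions for the eigenvalue $\omega^j$ are the functions $u_i\mapsto\xi\omega^{ij}$, $v_i\mapsto\eta\omega^{ij}$. Evaluating $(\mathrm{Adj}+N)\psi=0$ at $u_0$ and $v_0$ shows that such a function lies in $E\otimes\mathbb C$ if and only if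
\begin{equation}\label{eq:system}
\alpha_j\xi+\sigma_j\eta=0,\qquad \bar\sigma_j\xi+\beta_j\eta=0 .
\end{equation}
As $\alpha_j>0$, the solution space has dimension at most $1$: \emph{each character of $A$ occurs at most once in $E$}. For $j=0$ this is the last assertion. Decomposing $W\otimes\mathbb C$ into eigenspaces of the operator gives $J$ and the basis, and $0\in J$ because $f\in W$. For $j\in J$ the determinant of \eqref{eq:system} vanishes, so $|\sigma_j|^2=\alpha_j\beta_j$. The first equation gives $|\xi_j|^2/|\eta_j|^2=|\sigma_j|^2/\alpha_j^2=\beta_j/\alpha_j$, and $n(|\xi_j|^2+|\eta_j|^2)=1$; this proves \eqref{eq:det}. Finally, in a rational basis of $W$ the operator has a rational matrix, so its characteristic polynomial $\prod_{j\in J}(t-\omega^j)$ has rational coefficients. A rational polynomial that vanishes at one primitive $e$-th root of unity vanishes at all of them, since cyclotomic polynomials are irreducible.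
\end{proof}

The hypothesis $d>6$ enters through $\alpha_j>0$. In Example~\ref{ex:join} we have $k=1$, $N=n-2$ and $\sigma_j=0$ for $j\neq0$, so \eqref{eq:system} reads $\alpha_j\xi=\alpha_j\eta=0$. For $K_6$ the characters $j=\pm1$ have $\alpha_j=0$ and occur twice each; for $K_{2,2,2,2}$ the character $j=2$ occurs twice. For $n\ge5$ no $\alpha_j$ vanishes, $E$ is spanned by $f$, and every automorphism sends $f$ to $\pm f$.

Let $P$ be the matrix of the orthogonal projection onto $W$, so that $P(x,y)=\sum_{j\in J}\psi_j(x)\overline{\psi_j(y)}$. It is real and symmetric, hence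
\begin{equation}\label{eq:P}
P(u_0,u_t)=\sum_{j\in J}|\xi_j|^2\cos t\theta_j,\qquad P(v_0,v_t)=\sum_{j\in J}|\eta_j|^2\cos t\theta_j .
\end{equation}

\begin{lemma}\label{lem:identities}
Suppose that $P$ is constant on the diagonal and constant on pairs of adjacent vertices. Then these constants are $\frac{m}{2n}$ and $-\tau\frac{m}{2n}$, and
\begin{align}
\sum_{j\in J}\frac{c_j-\kappa_j}{N+c_j+\kappa_j}&=0,\label{eq:diag}\\
\sum_{j\in J}\Big[\frac{c_j(N+2\kappa_j)}{N+c_j+\kappa_j}+\tau\Big]&=0.\label{eq:edge}
\end{align}
\end{lemma}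

\begin{proof}
The trace of $P$ is $m$, which gives the diagonal value. A diagonal entry of $\mathrm{Adj}\cdot P=-NP$ says that $d$ times the value on adjacent pairs equals $-N\frac m{2n}$. By \eqref{eq:det} and \eqref{eq:P}, the equation $P(v_0,v_0)=P(u_0,u_0)$ is $\sum_J(\alpha_j-\beta_j)/(\alpha_j+\beta_j)=0$, which is \eqref{eq:diag}, and $P(u_0,u_1)=-\tau\frac m{2n}$ is $\sum_J 2c_j\beta_j/(\alpha_j+\beta_j)=-\tau m$, which is \eqref{eq:edge}.
\end{proof}

The set $S$ has disappeared from these identities. That $U$ is a single cycle is what makes them useful: the numbers $c_j$, $j\in J_e$, are the real parts of the primitive $e$-th roots of unity, so a value near $-1$ comes together with all its Galois conjugates. Recall that the sum of the primitive $e$-th roots of unity is the M\"obius function $\mu(e)$.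

\section{Valence at least eight}\label{sec:eight}

Let $\Gamma$ be $1$-walk-regular with $d\ge8$, so $N\ge4$ and $\tau\ge\frac12$. Take $W=E$; it is the kernel of the integer matrix $\mathrm{Adj}+N$ and hence admissible. The projection onto an eigenspace of a symmetric matrix is a polynomial in the matrix, and the entries of $\mathrm{Adj}^\ell$ count walks of length $\ell$. So Lemma~\ref{lem:identities} applies. We show that the left side of \eqref{eq:edge} is positive.

We know nothing about $k$, so we first remove $\kappa_j$. The quotient $\frac{N+2\kappa}{N+c+\kappa}$ increases with $\kappa$, since the numerator of its derivative is $N+2c>0$. The worst value is thus $\kappa=-1$ for $c\ge0$ and $\kappa=1$ for $c\le0$, and the bracket in \eqref{eq:edge} is at least $g_N(c_j)$, where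
\[
g_N(c)=\frac{c(N-2)}{N-1+c}+\tau\quad(c\ge0),\qquad g_N(c)=\frac{c(N+2)}{N+1+c}+\tau\quad(c\le0).
\]
The derivatives of the two fractions with respect to $N$ are $\frac{c(1+c)}{(N-1+c)^2}\ge0$ and $\frac{c(c-1)}{(N+1+c)^2}\ge0$, and $\tau$ increases with $N$. Hence the bracket is at least $g(c_j)$ with $g=g_4$:
\[
g(c)=\frac{2c}{3+c}+\frac12\quad(c\ge0),\qquad g(c)=\frac{6c}{5+c}+\frac12\quad(c\le0).
\]
For $j=0$ we keep the exact value of the bracket, which is $1+\tau\ge\frac32$.

\begin{example}\label{ex:twelve}
Let $n=12$. The set $J$ contains $J_1$ and is a union of some of $J_1,J_2,J_3,J_4,J_6,J_{12}$. The set $J_1$ contributes at least $\frac32$ to \eqref{eq:edge}. The set $J_2$ contributes at least $g(-1)=-1$, and $J_3$ at least $2g(-\frac12)=-\frac13$. On $J_4$ and $J_6$ we have $c\ge0$, so $g>0$. In $J_{12}$ the value $c=-\frac{\sqrt3}2$ is dangerous, since $g(-\frac{\sqrt3}2)=\frac12-\frac{6\sqrt3}{10-\sqrt3}=-0.756\ldots$ occurs twice and could cancel $\frac32$. But it cannot occur without its conjugate, and $g(\frac{\sqrt3}2)=\frac12+\frac{2\sqrt3}{6+\sqrt3}=0.948\ldots$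 outweighs it. The sum \eqref{eq:edge} is therefore at least $\frac32-1-\frac13=\frac16$, and no such graph with $n=12$ exists.
\end{example}

The same happens for every order $e\ge4$. To see it we bound $g$ below by a quadratic polynomial, because sums of $c$ and $c^2$ over $J_e$ are given by the M\"obius function.

\begin{lemma}\label{lem:g}
For every divisor $e\ge4$ of $n$ we have $\sum_{j\in J_e}g(c_j)\ge0$.
\end{lemma}

\begin{proof}
We have $g(c)\ge c+\frac5{16}(1-c^2)$ on $[-1,1]$. Indeed, the difference of the two sides, multiplied by $16(3+c)$ for $c\ge0$ and by $16(5+c)$ for $c\le0$, equals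
\begin{align*}
32c+(3+c)(3-16c+5c^2)&=(c-1)^2(5c+9)\ge0,\\
96c+(5+c)(3-16c+5c^2)&=(c+1)(5c^2+4c+15)\ge0 .
\end{align*}
As $1-c^2=\frac12(1-\cos2\theta)$, we get
\[
\sum_{J_e}g(c_j)\ge\mu(e)+\tfrac5{32}\big(\varphi(e)-t_e\big),\qquad t_e=\sum_{J_e}\cos2\theta_j\le\varphi(e).
\]
This is nonnegative if $\mu(e)\ge0$, so let $\mu(e)=-1$.

If $e\ge7$ is odd, squaring permutes the primitive $e$-th roots, so $t_e=-1$. Also $\varphi(e)\ge6$, since $e$ is a prime or has at least three prime factors. The bound is at least $-1+\frac{35}{32}>0$.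

If $e$ is even, then $e=2h$ with $h>1$ odd and $\mu(h)=1$, so $h$ is a product of at least two odd primes and $\varphi(e)=\varphi(h)\ge8$. Squaring maps the primitive $e$-th roots bijectively onto the primitive $h$-th roots, so $t_e=1$, and again the bound is at least $-1+\frac{35}{32}>0$.

For $e=5$ the values $c=\frac{\sqrt5-1}4$ and $c=-\frac{\sqrt5+1}4$ occur twice each, and
\[
\tfrac12\sum_{J_5}g=\frac{2(\sqrt5-1)}{11+\sqrt5}-\frac{6(\sqrt5+1)}{19-\sqrt5}+1=\frac{6\sqrt5-8}{29}-\frac{30\sqrt5+36}{89}+1=\frac{825-336\sqrt5}{2581},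
\]
which is positive since $825^2>5\cdot336^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:walk}]
By Lemma~\ref{lem:g} only $J_2$ and $J_3$ can contribute negatively to \eqref{eq:edge}. With the values found in Example~\ref{ex:twelve}, the sum is at least $\frac32-1-\frac13>0$, which contradicts \eqref{eq:edge}.
\end{proof}

For $d=7$ this estimate gives nothing: with $N=3$ and $\tau=\frac37$ the three terms are $1+\tau=\frac{10}7$, $g_3(-1)=-\frac{26}{21}$ and $2g_3(-\frac12)=-\frac47$, with sum $-\frac8{21}$.

\section{Valence seven: a second identity}\label{sec:seven}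

Let $d=7$, so $N=3$, $\tau=\frac37$ and $|S|=5$. Suppose that Theorem~\ref{thm:main} fails for this valence. Among all pairs $(\Gamma,G)$, with $\Gamma$ as in Section~\ref{sec:setup} and $G\le\operatorname{Aut}\Gamma$ edge-transitive with $\rho\in G$, choose one with $n$ minimal. By Lemma~\ref{lem:vt}, $G$ is vertex-transitive.

The group $G$ is also transitive on \emph{arcs}, that is, on ordered pairs of adjacent vertices. Otherwise the arcs form two orbits $O$ and $O^{-1}$, with every edge receiving one orientation from $O$. By vertex-transitivity the out-degree and the in-degree in $O$ are constant, they are equal because both count $|O|$ divided by the number of vertices, and their sum is the odd number $7$.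

\subsection{The cyclic group is core-free}

Minimality of $n$ is used only in the next lemma, which prepares the application of Theorem~\ref{thm:lucchini}.

\begin{lemma}\label{lem:corefree}
$\operatorname{core}_G(A)=1$.
\end{lemma}

\begin{proof}
Let $K=\operatorname{core}_G(A)\neq1$ and $\bar n=|A:K|<n$. Then $K=\langle\rho^{\bar n}\rangle$, its orbits are $Ku_i=\{u_{i+t\bar n}\}$ and $Kv_i=\{v_{i+t\bar n}\}$, all of size $|K|$, and $G$ permutes them because $K$ is normal. By arc-transitivity, the number $r=|N(x)\cap Ky|$ is the same for all arcs $(x,y)$, and either all edges or no edges have both ends in one $K$-orbit.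

If $\bar n=1$, the $K$-orbits are $U$ and $V$; the edge $u_0u_1$ lies inside an orbit and the edges between $U$ and $V$ do not, a contradiction.

If $\bar n=2$, then $N(u_0)\cap Ku_1=\{u_1,u_{-1}\}$, so $r=2$. Every $K$-orbit then meets $N(u_0)$ in $0$ or $2$ vertices, and $7$ would be even.

If $\bar n\ge3$, then $Ku_0$, $Ku_1$, $Ku_{-1}$ are distinct, so $r=1$ and no edge lies inside an orbit. Let $\bar\Gamma$ be the graph on the $K$-orbits, two being adjacent when an edge of $\Gamma$ joins them. If an edge joins two orbits, then, applying $K$, every vertex of one has a neighbor in the other. So the orbits adjacent to $Kx$ are the seven distinct orbits of the neighbors of $x$, and $\bar\Gamma$ has valence $7$. The group $\bar G$ induced by $G$ is edge-transitive on $\bar\Gamma$, the image of $\rho$ has two orbits of length $\bar n$, and the image of $U$ induces an $\bar n$-cycle. The pair $(\bar\Gamma,\bar G)$ contradicts the minimality of $n$.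
\end{proof}

\subsection{A random translate of $f$}

Identities \eqref{eq:diag} and \eqref{eq:edge} use $P$ at distance $0$ and $1$. The next information is at distance $2$, where walk-regularity says nothing but the group does. Let $W$ be the span of the functions $f\circ g$, $g\in G$. It lies in $E$, is $G$-invariant and is spanned by integer vectors, so it is admissible. Let $m$, $J$, $D$, $P$ belong to this $W$. Since $P(gx,gy)=P(x,y)$ for $g\in G$, and $G$ is transitive on vertices and arcs, Lemma~\ref{lem:identities} applies. The advantage of this $W$ is that $P$ is a correlation.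

\begin{lemma}\label{lem:random}
Let $F=f\circ g$ with $g$ uniformly distributed in $G$, and $\Pi(x,y)=\mathbb E[F(x)F(y)]$. Then $\Pi=\frac{2n}mP$.
\end{lemma}

\begin{proof}
For a function $\psi$ we have $\Pi\psi=\mathbb E[\langle F,\psi\rangle F]$, so $\Pi$ vanishes on $W^\perp$ and has image in $W$. For $h\in G$ the functions $F\circ h$ and $F$ have the same distribution, so $\Pi(hx,hy)=\Pi(x,y)$ and $\Pi(\psi\circ h)=(\Pi\psi)\circ h$. In particular $\Pi f$ is an $A$-invariant function in $E$, so $\Pi f=\nu f$ by Lemma~\ref{lem:chars}. Then $\Pi(f\circ h)=\nu\,f\circ h$ for all $h\in G$, whence $\Pi=\nu P$. Comparing traces gives $2n=\nu m$.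
\end{proof}

For every vertex $z$ the function $F$ takes the value $F(z)$ at exactly two neighbors of $z$; we call them the \emph{pair at $z$}. For a $2$-subset $\pi$ of $N(z)$ let $p_z(\pi)$ be the probability that the pair at $z$ is $\pi$, and put
\[
p_U=p_{u_0}(\{u_1,u_{-1}\}),\qquad p_V=p_{v_0}(\{v_k,v_{-k}\}).
\]

\begin{lemma}\label{lem:second}
$\displaystyle \frac1m\sum_{j\in J}\alpha_j\beta_j=\lambda$, where $\displaystyle\lambda=\frac{39}7+4(p_U+p_V)$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:identities} and~\ref{lem:random}, $\Pi=-\frac37$ on adjacent pairs. If $w\in N(z)$ lies in the pair at $z$ with probability $p$, then $2p-1=-\frac37$, so $p=\frac27$. For distinct $w,w'\in N(z)$ we have $F(w)\ne F(w')$ exactly when one of them, but not both, lies in the pair, which has probability $\frac47-2p_z(\{w,w'\})$. Therefore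
\begin{equation}\label{eq:dist2}
\Pi(w,w')=1-2\big(\tfrac47-2p_z(\{w,w'\})\big)=-\tfrac17+4p_z(\{w,w'\}).
\end{equation}
The pair at $u_0$ meets $\{u_1,u_{-1}\}$ with probability $\frac47-p_U$, so it lies in $V$ with probability $\frac37+p_U$. In the same way the pair at $v_0$ lies in $U$ with probability $\frac37+p_V$.

Since $|\xi_j|^2+|\eta_j|^2=\frac1n$, equation \eqref{eq:P} gives $\Pi(u_0,u_t)+\Pi(v_0,v_t)=\frac2m\sum_J\cos t\theta_j$. Sum this over $t=a-b$ with $(a,b)\in S^2$. The right side becomes $\frac2m\sum_J|\sigma_j|^2=\frac2m\sum_J\alpha_j\beta_j$. On the left, $\Pi(v_0,v_{a-b})=\Pi(v_b,v_a)$ with $v_a,v_b\in N(u_0)\cap V$, and $\Pi(u_0,u_{a-b})=\Pi(u_{-a},u_{-b})$ with $u_{-a},u_{-b}\in N(v_0)\cap U$. In each of the two sums the five terms with $a=b$ give $5$, and the twenty others count each $2$-subset twice. By \eqref{eq:dist2},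
\[
\frac2m\sum_J\alpha_j\beta_j=10+\Big(-\frac{20}7+8\big(\tfrac37+p_U\big)\Big)+\Big(-\frac{20}7+8\big(\tfrac37+p_V\big)\Big)=\frac{78}7+8(p_U+p_V).\qedhere
\]
\end{proof}

\subsection{The value of $\lambda$}

Let $\Lambda$ be the permutation group induced by the stabilizer $G_{u_0}$ on $N(u_0)$. It is transitive of degree $7$, and that $7$ is prime leaves few possibilities. We write $C_7$ and $D_7$ for the subgroups of $\mathrm{AGL}(1,7)$ of orders $7$ and $14$.

\begin{lemma}\label{lem:lambda}
Either {\rm(I)} $\lambda\in\{\frac{125}{21},\frac{43}7\}$, so that $\lambda\le\frac{43}7$, or {\rm(II)} $\lambda=\frac{47}7$ and $\Lambda\in\{C_7,D_7\}$.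
\end{lemma}

\begin{proof}
The pair at $z$ for $F=f\circ g$ is $g^{-1}$ applied to the pair of $f$ at $g(z)$. Replacing $g$ by $gh$ shows that $p_{h(z)}(h\pi)=p_z(\pi)$ for $h\in G$. Fix $h\in G$ with $h(u_0)=v_0$, and put $\pi_1=\{u_1,u_{-1}\}$ and $\pi_2=h^{-1}\{v_k,v_{-k}\}$. Then $p_U=p_{u_0}(\pi_1)$ and $p_V=p_{u_0}(\pi_2)$. Given $g(u_0)=u_i$, we have $g=\rho^is$ with $s$ uniform in $G_{u_0}$, and the pair at $u_0$ is $s^{-1}\pi_1$. Given $g(u_0)=v_i$, we have $g=\rho^ihs$ with $s$ uniform in $G_{u_0}$, and the pair is $s^{-1}\pi_2$. The events $g(u_0)\in U$ and $g(u_0)\in V$ have probability $\frac12$. So $p_{u_0}$ is the mean of the uniform distributions on the $\Lambda$-orbits $O_1\ni\pi_1$ and $O_2\ni\pi_2$.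

By Theorem~\ref{thm:burnside}, $\Lambda$ is $2$-transitive or a transitive subgroup of $\mathrm{AGL}(1,7)$. The latter contain the translations and have order $7$, $14$, $21$ or $42$, and $\mathrm{AGL}(1,7)$ itself, of order $42$, is $2$-transitive. A $2$-transitive group is transitive on the $21$ pairs. So is the group of order $21$: an element fixing a pair has odd order, so it fixes both points and is the identity. In these cases $p_U=p_V=\frac1{21}$ and $\lambda=\frac{125}{21}$. The orbits of $C_7$ and $D_7$ on pairs $\{a,b\}$ are the three classes $a-b=\pm1,\pm2,\pm3$, of size $7$. If $O_1\ne O_2$ then $p_U=p_V=\frac1{14}$ and $\lambda=\frac{43}7$; if $O_1=O_2$ then $p_U=p_V=\frac17$ and $\lambda=\frac{47}7$.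
\end{proof}

\subsection{Vertex stabilizers in case (II)}

The estimates of Section~\ref{sec:estimates} that hold for all orders $e$ reach the level $\frac{43}7$ but not $\frac{47}7$. In case (II) we therefore bound $n$. For a $2$-group $X$ let $\Omega_1(Z(X))$ be the subgroup of central elements $z$ with $z^2=1$; it is characteristic, elementary abelian, and nontrivial if $X\neq1$.

\begin{lemma}\label{lem:stab}
If $\Lambda\in\{C_7,D_7\}$, then $|G_x|\in\{7,14,28\}$ for every vertex $x$, and $n\le55$.
\end{lemma}

\begin{proof}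
Let $Q_x$ be the kernel of the action of $G_x$ on $N(x)$, so $G_x/Q_x\cong\Lambda$. Fix an edge $xy$, let $B=G_x\cap G_y$, and let $B^*$ be the stabilizer of the set $\{x,y\}$. By arc-transitivity $|G_x:B|=7$ and $|B^*:B|=2$, so $B$ is normal in $B^*$. The group $H=\langle G_x,B^*\rangle$ moves $x$ to $y$, so the orbit $Hx$ contains $G_xy=N(x)$, and then $N(hx)=hN(x)\subseteq Hx$ for $h\in H$. As $\Gamma$ is connected, $H$ is vertex-transitive, and $G_x\le H$ gives $H=G$. A normal subgroup of $G$ that fixes $x$ fixes every vertex. Hence: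
\begin{itemize}
\item[$(*)$] a subgroup of $B$ that is normal in both $G_x$ and $B^*$ is trivial.
\end{itemize}
In particular, a subgroup that is characteristic in both $Q_x$ and $B$ is trivial.

If $\Lambda=C_7$, point stabilizers in $\Lambda$ are trivial, so $B=Q_x$. By $(*)$, $B=1$ and $|G_x|=7$.

Let $\Lambda=D_7$, so $|B:Q_x|=|B:Q_y|=2$ and $|G_x|=14|Q_x|$. The elements of odd order of $B$ lie in $Q_x$, so the subgroup they generate is characteristic in both groups and is trivial. Thus $B$ is a $2$-group, and every element of order $7$ of $G_x$ permutes $N(x)$ cyclically.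

\emph{Case (i): some $h\in G_x$ of order $7$ centralizes $Q_x$.} Put $L_w=Q_x\cap Q_w$ for $w\in N(x)$. Then $L_{h(w)}=hL_wh^{-1}=L_w$, so all $L_w$ coincide. Since $G_x$ permutes the $L_w$ by conjugation, $L_y$ is normal in $G_x$; it is normal in $B^*$, which permutes $Q_x$ and $Q_y$. By $(*)$, $L_y=1$. As $|Q_x:L_y|\le|B:Q_y|=2$, we get $|G_x|\in\{14,28\}$.

\emph{Case (ii): no element of order $7$ of $G_x$ centralizes $Q_x$.} We show that this is impossible by producing a nontrivial subgroup characteristic in both $Q_x$ and $B$: the one generated by the largest elementary abelian subgroups. For this we need elements of $B\setminus Q_x$ to act with few fixed points on $T=\Omega_1(Z(Q_x))$. Let $h\in G_x$ have order $7$; then $G_x=\langle h,B\rangle$.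

First, $Z(B)\le Q_x$. Otherwise the normal subgroup $C=C_{G_x}(Q_x)$ of $G_x$ contains an element of $B\setminus Q_x$, its image in $D_7$ is a normal subgroup containing an involution and so equals $D_7$, and $C$ contains an element of order $7$. Hence $1\ne\Omega_1(Z(B))\le T$. If $h$ centralized $T$, then $\Omega_1(Z(B))$ would be central in $\langle h,B\rangle=G_x$ and normal in $B^*$, against $(*)$. So $h$ acts nontrivially on $T$.

Regard $T$ as an $\mathbb F_2$-space on which $G_x/Q_x\cong D_7$ acts by conjugation, and let $M=(h-1)T\ne0$. The polynomial $t^7-1$ is squarefree over $\mathbb F_2$, so $T=C_T(h)\oplus M$ and $C_M(h)=0$. The nonzero vectors of $M$ fall into $h$-orbits of size $7$, so $|M|\ge8$. Let $b\in B\setminus Q_x$. On $T$ we have $b(h-1)=(h^{-1}-1)b$ and $h^{-1}-1=-(h-1)h^{-1}$, so $M$ is invariant under $b$. The images of $b$ and $b_1=hbh^{-1}$ in $D_7$ are distinct involutions and generate $D_7$, so $C_M(b)\cap C_M(b_1)\le C_M(h)=0$. Therefore $8\le|M|\le|M:C_M(b)|\,|M:C_M(b_1)|=|M:C_M(b)|^2$, and since the index is a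 power of $2$,
\[
|T:C_T(b)|\ge|M:C_M(b)|\ge4\qquad\text{for all } b\in B\setminus Q_x.
\]

Let $Y\le B$ be elementary abelian of maximal order, and suppose $Y\not\le Q_x$. Put $Y_0=Y\cap Q_x$, of index $2$ in $Y$, and take $b\in Y\setminus Q_x$. Then $Y_0T$ is elementary abelian because $T$ is central in $Q_x$, and $Y_0\cap T\le C_T(b)$ because $Y$ is abelian. So $|Y_0T|=|Y_0|\,|T:Y_0\cap T|\ge4|Y_0|=2|Y|$, against maximality. Thus the elementary abelian subgroups of maximal order are the same for $B$ and for $Q_x$. They generate a nontrivial subgroup that is characteristic in both, a contradiction.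

Finally, $A$ is cyclic, proper (it is not vertex-transitive) and core-free by Lemma~\ref{lem:corefree}. Since $|G|=2n|G_x|$, Theorem~\ref{thm:lucchini} gives $n<|G:A|=2|G_x|\le56$.
\end{proof}

\section{Valence seven: the balance}\label{sec:balance}

In Lemma~\ref{lem:second} the trivial character contributes $25$, far above $\lambda$, and a typical character about $9$. Yet the identity alone is not contradictory. If $e$ is even and $k\equiv e/2\pmod e$, then $\kappa_j=-1$ on $J_e$, so $\alpha_j\beta_j=3+2c_j\le5<\lambda$ on the whole of $J_e$, however large $e$ is. Such characters have $c_j-\kappa_j\geq0$, and here \eqref{eq:diag} helps: any multiple of it may be added to the identity. For $c,\kappa\in[-1,1]$ put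
\[
\Delta(c,\kappa)=\frac{c-\kappa}{3+c+\kappa},\qquad \Omega(c,\kappa)=(3+2c)(3+2\kappa)+9\,\Delta(c,\kappa).
\]
To first order $9\Delta$ is $3c-3\kappa$, so the linear part $6c+6\kappa$ of the product becomes $9c+3\kappa$. Weight moves from $\kappa$, whose mean over $J_e$ can be $-1$, to $c$, whose mean $\mu(e)/\varphi(e)$ we control.

For integers $e\ge1$ and $k$ let $Z_e=Z_e(k)$ be the mean of $\Omega(\cos\theta,\cos k\theta)$ over the $\varphi(e)$ angles $\theta=2\pi a/e$ with $a$ a unit modulo $e$. It depends only on $e$ and on $\pm k$ modulo $e$. By \eqref{eq:diag}, Lemma~\ref{lem:second} and Lemma~\ref{lem:chars},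
\begin{equation}\label{eq:balance}
\sum_{e\in D}\varphi(e)\,(Z_e-\lambda)=0 .
\end{equation}
For the orders $2$ and $3$, the condition $|\sigma_j|^2=\alpha_j\beta_j$ restricts $k$.

\begin{lemma}\label{lem:small}
$Z_1=25$. If $2\in D$, then $k$ is odd and $Z_2=1$. If $3\in D$, then $3\nmid k$ and $Z_3=4$.
\end{lemma}

\begin{proof}
For $e=1$, $c=\kappa=1$. Let $2\in D$ and $j\in J_2$, so $c_j=-1$ and $\sigma_j\in\mathbb Z$. If $k$ is even, then $\kappa_j=1$ and \eqref{eq:det} gives $\sigma_j^2=1\cdot5$, which is impossible. So $k$ is odd, $\kappa_j=c_j$ and $\Omega=1$. Let $3\in D$ and $j\in J_3$, so $c_j=-\frac12$ and $\sigma_j=a+b\omega^j$ with $a,b\in\mathbb Z$, $|\sigma_j|^2=a^2-ab+b^2$. If $3\mid k$, then $|\sigma_j|^2=2\cdot5$. But $a^2-ab+b^2$ is odd unless $a$ and $b$ are even, and then it is divisible by $4$. So $3\nmid k$, $\kappa_j=c_j$ and $\Omega=4$.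
\end{proof}

\begin{proposition}\label{prop:Z}
Let $e\ge4$ and $k\in\mathbb Z$.
\begin{itemize}
\item[(a)] $Z_e\ge\frac{43}7$, with these exceptions: $Z_5=5$ for $k\equiv\pm2\pmod 5$; $Z_{12}=6$ for $k\equiv\pm5\pmod{12}$; $Z_{30}=6$ for $k\equiv\pm11,\pm14\pmod{30}$.
\item[(b)] $Z_e\ge\frac{47}7$ if $8\mid e$, and $Z_e\ge\frac{13}2$ if $e\equiv4\pmod8$, $e\ne12$.
\item[(c)] $Z_e\ge\frac{47}7$ if $e$ is odd, $9\le e\le55$, $e\ne11$.
\item[(d)] $Z_e\ge\frac{47}7$ if $e\equiv2\pmod4$, $6\le e\le54$, $e\ne30,42$.
\item[(e)] $Z_{30}\ge\frac{47}7$ if $k\equiv\pm7,\pm13\pmod{30}$, and $Z_{42}\ge\frac{20}3$ if $\gcd(k,42)=1$.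
\item[(f)] $Z_e\ge7$ if $k\equiv0,\pm1\pmod e$.
\end{itemize}
\end{proposition}

The proof occupies Section~\ref{sec:estimates}. We first finish the proof of the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Valences $d\ge8$ are excluded by Lemma~\ref{lem:vt} and Theorem~\ref{thm:walk}. Let $d=7$ and consider the two cases of Lemma~\ref{lem:lambda}.

\emph{Case (I).} By \eqref{eq:balance}, $\sum_{e\in D}\varphi(e)(7Z_e-43)=m(7\lambda-43)\le0$. By Lemma~\ref{lem:small} and Proposition~\ref{prop:Z}(a), the term for $e=1$ is $132$, and only the terms for $e=2,3,5,12,30$ can be negative, with values $-36$, $-30$, $-32$, $-4$, $-8$. The sum is at least $132-110=22>0$, a contradiction.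

\emph{Case (II).} Now $n\le55$ by Lemma~\ref{lem:stab}, and $\sum_{e\in D}s_e=0$ with $s_e=\varphi(e)(7Z_e-47)$. We have $s_1=128$. Lemma~\ref{lem:small} and Proposition~\ref{prop:Z}(a) give the lower bounds
\[
\begin{array}{c|cccccccc}
e&2&3&5&7&11&12&30&42\\\hline
s_e\ge&-40&-38&-48&-24&-40&-20&-40&-48
\end{array}
\]
By (b), $s_e\ge-\frac32\varphi(e)$ for $e\equiv4\pmod8$, $e\ne12$, and by (b), (c), (d), $s_e\ge0$ for all other $e\le55$. All $e\in D$ divide $n$. It suffices to show that the \emph{loss}, the sum of $|s_e|$ over the $e\in D$ with $s_e<0$, is less than $128$.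

Let $4\nmid n$ and $n\ne30,42$. Then neither $30$ nor $42$ divides $n$, so only $e\in\{2,3,5,7,11\}$ can lose. At most two of these primes divide $n$, since the only products of three of them up to $55$ are $30$ and $42$. The loss is at most $48+40=88$.

Let $4\mid n$ and let $n_0\le13$ be the odd part of $n$. Again $30\nmid n$ and $42\nmid n$. The divisors $e\equiv4\pmod8$ are $e=4r$ with $r\mid n_0$, and $\sum_{r\mid n_0}\varphi(4r)=2n_0$, so they lose at most $3n_0$, plus $20$ if $3\mid n_0$. Adding $e=2$ and the primes $3,5,7,11$ that divide $n_0$, the loss is at most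
\[
\begin{array}{c|ccccccc}
n_0&1&3&5&7&9&11&13\\\hline
e=2&40&40&40&40&40&40&40\\
e\text{ an odd prime}&0&38&48&24&38&40&0\\
e\equiv4\ (8)&3&29&15&21&47&33&39\\\hline
\text{total}&43&107&103&85&125&113&79
\end{array}
\]

Let $n=42$; only $e=2,3,7,42$ can lose. If $k$ is even, $2\notin D$ and the loss is at most $38+24+48=110$. If $3\mid k$, then $3\notin D$ and it is at most $40+24+48=112$. If $7\mid k$, then $s_7\ge0$ by (f) and it is at most $40+38+48=126$. If $\gcd(k,42)=1$, then $s_{42}\ge12(\frac{140}3-47)=-4$ by (e) and it is at most $40+38+24+4=106$.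

Let $n=30$; only $e=2,3,5,30$ can lose. If $k$ is even, the loss is at most $38+48+40=126$. If $3\mid k$, then $k\not\equiv\pm11,\pm14$, so $s_{30}\ge8(43-47)=-32$ and the loss is at most $40+48+32=120$. If $k\not\equiv\pm2\pmod5$, then $s_5\ge0$ by (f) and it is at most $40+38+40=118$. In the remaining case $\gcd(k,30)=1$ and $k\equiv\pm2\pmod5$, so $k\equiv\pm7,\pm13\pmod{30}$, $s_{30}\ge0$ by (e), and the loss is at most $40+38+48=126$.

The loss is always below $128$, so $d=7$ is impossible.
\end{proof}

\section{Proof of Proposition~\ref{prop:Z}}\label{sec:estimates}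

Fix $e\ge4$ and $k$. Means are taken over the angles $\theta=2\pi a/e$, $a$ a unit modulo $e$, with $c=\cos\theta$ and $\kappa=\cos k\theta$; congruences for $k$ are modulo $e$ unless stated otherwise. Note $\frac{43}7<6.143$ and $\frac{47}7<6.715$.

\subsection{Means of cosines}

Let $R(s)=\mu(s)/\varphi(s)$ be the mean of the primitive $s$-th roots of unity, and let $\gamma_r$ be the mean of $\cos r\theta$. The $r$-th powers of the primitive $e$-th roots run through the primitive roots of order $e/\gcd(e,r)$, each equally often, because reduction maps the units modulo $e$ homomorphically onto the units modulo any divisor. Hence $\gamma_r=R(e/\gcd(e,r))$. Put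
\[
e'=\frac{e}{\gcd(e,k)},\qquad e_\pm=\frac{e}{\gcd(e,k\pm1)} .
\]
Then $\gamma_k=R(e')$, $\gamma_{2k}=R(e'/\gcd(e',2))$ and $\gamma_{k\pm1}=R(e_\pm)$. For divisors $a,b$ of $e$ we have $\operatorname{lcm}(e/a,e/b)=e/\gcd(a,b)$. As $\gcd(k,k\pm1)=1$ and $\gcd(k+1,k-1)\mid2$,
\begin{equation}\label{eq:lcm}
\operatorname{lcm}(e',e_+)=\operatorname{lcm}(e',e_-)=e,\qquad \operatorname{lcm}(e_+,e_-)\in\{e,e/2\},
\end{equation}
and the last value is $e$ when $e$ is odd. So at most one of $e'$, $e_+$, $e_-$ can be very small.

\begin{lemma}\label{lem:R}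
\begin{itemize}
\item[(R1)] $R(s)=0$ if $s$ is not squarefree, in particular if $4\mid s$; and $R(2g)=-R(g)$ for odd $g$.
\item[(R2)] For odd $g\ge3,5,7,9$ we have $R(g)\ge-\frac12,-\frac14,-\frac16,-\frac1{10}$ respectively. If $g$ is odd, not prime, and $R(g)<0$, then $g\ge105$ and $\varphi(g)\ge48$.
\item[(R3)] For odd $g>1$: $R(g)\le\frac18$; $R(g)\le\frac1{12}$ if $g\ne15$; $R(g)\le\frac1{20}$ if $g\ne15,21$; and $R(g)\le0$ if $g$ is a prime power.
\item[(R4)] For even $s\ge4$: $-\frac18\le R(s)\le\frac12$, and $R(s)\le\frac14$ if $s\ne6$.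
\end{itemize}
\end{lemma}

\begin{proof}
(R1) follows from multiplicativity, as $R(2)=-1$. If $R(g)<0$, then $g$ is a prime, with $R(g)=-\frac1{g-1}$, or a product of at least three odd primes, with $\varphi(g)\ge2\cdot4\cdot6$; this gives (R2). If $R(g)>0$, then $g$ is a product of an even number of distinct odd primes, and $\varphi(15)=8$, $\varphi(21)=12$, $\varphi(3p)\ge20$ for $p\ge11$, $\varphi(pq)\ge24$ for $5\le p<q$, and $\varphi(g)\ge2\cdot4\cdot6\cdot10$ for four or more factors; this gives (R3). For (R4), either $4\mid s$ or $R(s)=-R(s/2)$ with $s/2\ge3$ odd.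
\end{proof}

In particular $R(s)\ge-\frac12$ for $s\ge3$ and $R(s)\ge-\frac14$ for $s\ge4$. Since $2c\kappa=\cos(k+1)\theta+\cos(k-1)\theta$, the mean $\Theta$ of $(3+2c)(3+2\kappa)$ is
\begin{equation}\label{eq:prod}
\Theta=9+6(\gamma_1+\gamma_k)+2(\gamma_{k+1}+\gamma_{k-1}).
\end{equation}
Let $\bar\Delta$ be the mean of $\Delta$, so $Z_e=\Theta+9\bar\Delta$. The term $\Delta$ is not a polynomial, and we have three ways to handle it.

\emph{Symmetry.} If $kk'\equiv\pm1$, the substitution $a\mapsto ka$ shows that the pairs $(c,\kappa)$ for $k'$ are those for $k$ with the coordinates swapped. So $\Theta$ is the same for $k$ and $k'$, and $\bar\Delta$ changes sign. In particular $\bar\Delta=0$ if $k^2\equiv\pm1$.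

\emph{A quadratic bound.} Put $u=c+\kappa$ and $\delta=c-\kappa$. Then $\Delta=\frac\delta3-\frac{\delta u}9+\frac{\delta u^2}{9(3+u)}$. With $s=|u|$ we have $|\delta|+s=2\max(|c|,|\kappa|)\le2$, so the last term has absolute value at most $\frac{(2-s)s^2}{9(3-s)}\le\frac1{12}$, because $3(3-s)-4(2-s)s^2=(2s-3)^2(s+1)\ge0$. The mean of $\delta u=c^2-\kappa^2$ is $\frac12(\gamma_2-\gamma_{2k})$. With \eqref{eq:prod},
\begin{equation}\label{eq:X}
Z_e\ge\tfrac{33}4+X,\qquad X=X_1+X_2+X_3,
\end{equation}
where $X_1=9\gamma_1-\frac12\gamma_2$, $X_2=3\gamma_k+\frac12\gamma_{2k}$ and $X_3=2(\gamma_{k+1}+\gamma_{k-1})$ depend only on $e$, on $e'$ and on $e_\pm$. Thus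
\begin{equation}\label{eq:thresholds}
X\ge-\tfrac{59}{28}=-2.107\ldots\ \Rightarrow\ Z_e\ge\tfrac{43}7,\qquad X\ge-\tfrac{43}{28}=-1.535\ldots\ \Rightarrow\ Z_e\ge\tfrac{47}7 .
\end{equation}

\emph{A Fourier series.} When $\kappa$ is constant we expand exactly. For $b>1$ let $q=b-\sqrt{b^2-1}\in(0,1)$. Then $1+q^2=2bq$ and $1-q^2=2q\sqrt{b^2-1}$, and summing geometric series gives
\begin{equation}\label{eq:poisson}
\frac{\sqrt{b^2-1}}{b+\cos\theta}=\frac{1-q^2}{1+2q\cos\theta+q^2}=1+2\sum_{r\ge1}(-q)^r\cos r\theta .
\end{equation}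

The order $30$ is the tightest and needs explicit values. Up to sign its angles are $12^\circ,84^\circ,132^\circ,156^\circ$ ($a=1,7,11,13$), with cosines
\begin{equation}\label{eq:thirty}
0.978148,\qquad 0.104528,\qquad -0.669131,\qquad -0.913545
\end{equation}
(rounded). Dividing the cyclotomic polynomial $z^8+z^7-z^5-z^4-z^3+z+1$ by $z^4$ shows that the numbers $t=2c=z+z^{-1}$ are the roots of $\Psi(t)=t^4+t^3-4t^2-4t+1$. So the mean of $1/(b+c)$ is $-\Psi'(-2b)/(2\Psi(-2b))$, which is $\frac{180}{2\cdot145}=\frac{18}{29}$ for $b=2$ and $\frac{389}{2\cdot421}$ for $b=\frac52$.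

\subsection{The special residues}

The bound \eqref{eq:X} is weak when $e'\le3$ or $e_\pm\le2$. These residues are of five types, which may overlap:
\[
\begin{array}{ll}
\text{A: }k\equiv\pm1;\quad \text{B: }k\equiv0; & \text{C: $e$ even, }k\equiv e/2;\\
\text{D: $e\ge6$ even, }k\equiv e/2\pm1; & \text{E: }e'=3.
\end{array}
\]
When $e\equiv2\pmod4$ we write $e=2h$ with $h\ge3$ odd. Then $\gamma_1=-R(h)$, $\gamma_2=R(h)$ and $\gamma_3=-R(h/\gcd(h,3))$. When $4\mid e$ we have $\gamma_1=\gamma_3=0$ and $\gamma_2=R(e/2)$.

\begin{lemma}\label{lem:special}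
For types A--E the number $Z_e$ is at least the entry of the following table, except that $Z_{12}=6$ and $Z_{30}=6$ in type D. The last two columns are for $e=2h$.
\[
\begin{array}{c|cccccc}
&e\text{ odd}&8\mid e&e\equiv4\,(8),\,e\ne12&e=12&h\text{ prime power}&\text{other }h\\\hline
\mathrm A&7&7&7&7&7&7\\
\mathrm B&8.75&8.75&8.75&8.75&8.75&8.75\\
\mathrm C&&6.73&6.54&6.35&6.73&6.16\\
\mathrm D&&7&6.5&&7&6.33\\
\mathrm E&6.89&6.76&6.76&6.76&7.1&6.18
\end{array}
\]
\end{lemma}

\begin{proof}
\emph{Type A.} Here $\kappa=c$, $\Omega=(3+2c)^2$ and $Z_e=11+12\gamma_1+2\gamma_2$. For $e=4$ this is $9$. For $e\ge5$ we have $\gamma_1\ge-\frac14$ and $\gamma_2\ge-\frac12$, so $Z_e\ge7$.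

\emph{Type B.} Here $\kappa=1$ and $\Omega=15+10c-9\frac{1-c}{4+c}\ge12+13c$, as $4+c\ge3$. So $Z_e\ge12-\frac{13}4$.

\emph{Type C.} Here $\kappa=\cos\pi a=-1$ and $\Omega=12+2c-\frac9{2+c}$. Apply \eqref{eq:poisson} with $b=2$, $q=2-\sqrt3$. The constant term is $12-3\sqrt3$, the coefficients are $2+6\sqrt3q$, $-6\sqrt3q^2$, $6\sqrt3q^3$, and $|\gamma_r|\le1$ bounds the rest:
\[
Z_e=6.8038\ldots+4.7846\ldots\gamma_1-0.7461\ldots\gamma_2+0.1999\ldots\gamma_3+\varepsilon,\qquad|\varepsilon|\le\frac{6\sqrt3\,q^4}{1-q}<0.0732 .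
\]
If $8\mid e$, then $\gamma_2=0$ and $Z_e>6.73$. If $e\equiv4\pmod8$, $e\ne12$, then $\gamma_2\le\frac14$ (by (R4), or $\gamma_2=-1$ for $e=4$) and $Z_e>6.54$. If $e=12$, then $\gamma_2=\frac12$ and $Z_e>6.35$. Let $e=2h$. For $h=3$, $(\gamma_1,\gamma_2,\gamma_3)=(\frac12,-\frac12,-1)$ and $Z_e>9$. For $h\ge5$ we have $h/\gcd(h,3)\ge3$. If $h$ is a prime power, then $\gamma_1,-\gamma_2,\gamma_3\ge0$ and $Z_e>6.73$. If $h\ne15$, then (R3) gives $Z_e\ge6.8038-\frac{5.531}{12}-\frac{0.2}8-0.0732>6.24$. If $h=15$, then $Z_e=12-\frac14-9\cdot\frac{18}{29}=6.1637\ldots$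

\emph{Type D.} Here $\kappa=\cos(\pi a\pm\theta)=-c$, $\Omega=9-4c^2+6c$ and $Z_e=7+6\gamma_1-2\gamma_2$. If $4\mid e$, then $Z_e=7-2R(e/2)$, which is $7$ for $8\mid e$, is $6$ for $e=12$ ($k\equiv\pm5$), and is at least $6.5$ otherwise. If $e=2h$, then $Z_e=7-8R(h)$, which is at least $7$ for a prime power $h$, is $6$ for $h=15$ ($k\equiv\pm14$), and is at least $7-\frac23$ otherwise.

\emph{Type E.} Here $3\mid e$, $\kappa=-\frac12$ and $\Omega=15+4c-\frac{18}{5/2+c}$. Apply \eqref{eq:poisson} with $b=\frac52$, $q=\frac{5-\sqrt{21}}2$. With $w=\frac{72}{\sqrt{21}}$ the constant term is $15-\frac w2$ and the coefficients are $4+wq$, $-wq^2$, $wq^3$: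
\[
Z_e=7.1441\ldots+7.2792\ldots\gamma_1-0.6844\ldots\gamma_2+0.1428\ldots\gamma_3+\varepsilon,\qquad|\varepsilon|\le\frac{wq^4}{1-q}<0.0377 .
\]
If $e$ is odd, then $e\ge9$ is not prime, $\gamma_1=\gamma_2=R(e)\ge-\frac1{48}$ and $\gamma_3=R(e/3)\ge-\frac12$, so $Z_e\ge7.1441-\frac{6.6}{48}-\frac{0.143}2-0.0377>6.89$. If $4\mid e$, then $\gamma_2\le\frac12$ and $Z_e>6.76$. Let $e=2h$, so $3\mid h$. For $h=3$ the values of $\gamma_r$ above give $Z_e>10$. If $h\ge9$ is a power of $3$, then $\gamma_1=\gamma_2=0\le\gamma_3$ and $Z_e>7.1$. If $h\ge9$, $h\ne15$, then $Z_e\ge7.1441-\frac{7.964}{12}-\frac{0.143}8-0.0377>6.42$. If $h=15$, then $Z_e=15-\frac12-18\cdot\frac{389}{842}=6.184\ldots$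
\end{proof}

The table proves (f), and it proves (a)--(e) for all residues of types A--E; in (e) only type A occurs among them, for $e=42$. Call the other residues \emph{generic}. For generic $k$ we have
\[
e'\ge4,\qquad e_\pm\ge3,
\]
since $e'=1,2,3$ are types B, C, E, $e_\pm=1$ is type A, and $e_\pm=2$ means $k\equiv e/2\mp1$, which is type D, or type A when $e=4$. There are no generic residues for $e=4$ and $e=6$. By Lemma~\ref{lem:R}, for $e'\ge4$,
\begin{equation}\label{eq:X2}
X_2=\begin{cases}\frac72R(e'),&e'\text{ odd; it is }-\frac78\text{ for }e'=5\text{ and }\ge-\frac7{12}\text{ otherwise},\\[2pt]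
\frac12R(e'/2),&4\mid e'\text{; it is }-\frac12\text{ for }e'=4\text{ and }\ge-\frac1{16}\text{ otherwise},\\[2pt]
-\frac52R(g),&e'=2g,\ g\text{ odd; it is }\ge-\frac5{16}.\end{cases}
\end{equation}
So $X_2\ge-\frac78$ always. From now on $k$ is generic.

\subsection{Generic residues, $4\mid e$}

Here $X_1=-\frac12R(e/2)\ge-\frac14$, and $X_1=0$ if $8\mid e$.

If $k$ is even, then $k\pm1$ are odd, $4\mid e_\pm$ and $X_3=0$. So $X\ge-\frac14-\frac78$.

Let $k$ be odd. Then $e'$ has the same $2$-part as $e$, one of $k\pm1$ is $2$ modulo $4$, and the other is divisible by $4$. If $e'=4$, then $e=4r$ with $r=\gcd(e,k)$ odd, $k\pm1$ are coprime to $r$, and $\{e_+,e_-\}=\{r,2r\}$. So $X_3=0$ by (R1) and $X\ge-\frac14-\frac12$. If $e'\ne4$, one of $e_\pm$ is even, hence at least $4$, so $X_3\ge2(-\frac18-\frac12)=-\frac54$ and $X\ge-\frac14-\frac1{16}-\frac54=-\frac{25}{16}$. If moreover $8\mid e$, then $8\mid e'$, $X_1=X_2=0$ and $X\ge-\frac54$.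

So $Z_e\ge\frac{33}4-\frac{25}{16}>6.68$ always, and $X\ge-\frac54$ when $8\mid e$. This proves (b), and (a) for $4\mid e$.

\subsection{Generic residues, $e$ odd}

Here $X_1=\frac{17}2R(e)$, and any two of $e',e_+,e_-$ have least common multiple $e$. In particular, if one of them is a prime $p$, the other two lie in $\{e,e/p\}$.

\emph{$e$ prime.} Then $e'=e_\pm=e$. For $e=5$, $k\equiv\pm2$, we have $k^2\equiv-1$, so $\bar\Delta=0$ and $Z_5=\Theta=9-3-1=5$. For $e=7$, $\Theta=9-2-\frac23=\frac{19}3$. The cosines are $c_1=0.62349$, $c_2=-0.22252$, $c_3=-0.90097$, and for $k\equiv\pm2$ the pairs $(c,\kappa)$ are $(c_1,c_2),(c_2,c_3),(c_3,c_1)$, with $\Delta=0.24876,\ 0.36155,\ -0.55995$ and $0<\bar\Delta<0.0168$. Since $2\cdot3\equiv-1$, the residues $\pm3$ have the opposite $\bar\Delta$. So $Z_7>\frac{19}3-0.1512>6.18$. For $e=p\ge11$, $X=(\frac{17}2+\frac72+4)R(p)=-\frac{16}{p-1}$, which is at least $-1.6$, and at least $-\frac43$ for $p\ge13$.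

\emph{$e$ composite, $R(e)<0$.} Then $e$ is squarefree, $\varphi(e)\ge48$ and $X_1>-0.18$. If $e'=5$, then $\varphi(e_\pm)\ge\varphi(e/5)\ge12$, so $X>-0.18-\frac78-\frac13$. If $e'\ne5$ and one of $e_\pm$ is $3$, the other has $\varphi\ge\varphi(e/3)\ge24$, so $X>-0.18-\frac7{12}-\frac{13}{12}$. Otherwise $e_\pm\ge5$ and $X>-0.18-\frac7{12}-1$. In all cases $X>-1.85$.

\emph{$e$ composite, $R(e)\ge0$.} The numbers $e_\pm$ are not both $3$, so $X_3\ge2(-\frac12-\frac14)=-\frac32$. If $e'\ne5$, then $X\ge-\frac7{12}-\frac32=-\frac{25}{12}>-\frac{59}{28}$. If $e'=5$ and $e=15$, then $X\ge\frac{17}{16}-\frac78-\frac32=-\frac{21}{16}$. If $e'=5$ and $e\ne15$, then $e_\pm\in\{e,e/5\}$ differ from $3$, and $X\ge-\frac78-1$. This completes (a) for odd $e$.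

\emph{Part (c).} Let $9\le e\le55$, $e\ne11$. Primes $e\ge13$ and the case $e=15$, $e'=5$ already satisfy $X\ge-\frac{43}{28}$. Otherwise $e$ is composite and $R(e)\ge0$ by (R2).
\begin{itemize}
\item $e'=5$, $e\in\{25,35,45,55\}$. For $e=35$, $e_\pm\ge7$ and $X\ge\frac{17}{48}-\frac78-\frac23=-\frac{57}{48}$. For $e=25$ we have $5\mid k$, so $e_\pm=25$; for $e=45,55$, $e_\pm\ge e/5\ge9$. In these three cases $X\ge-\frac78-\frac25$.
\item $e'\ne5$, $e_\pm\ne3$. Not both $e_\pm$ are $5$, so $X\ge-\frac7{12}-2(\frac14+\frac16)=-\frac{17}{12}$.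
\item $e'\ne5$, one of $e_\pm$ is $3$ and the other is $s$. Then $e=\operatorname{lcm}(3,s)=\operatorname{lcm}(3,e')$. If $R(e)=0$, then $e\in\{9,27,45\}$, so $9\mid s$, $9\mid e'$, $R(s)=R(e')=0$ and $X=-1$. If $R(e)>0$, then $e=3p$ with $p\ge5$ prime, $R(e)=\frac1{2(p-1)}$, and $s,e'\in\{p,3p\}$, so $X\ge-1+\frac{4.25-3.5-2}{p-1}\ge-\frac{21}{16}$.
\end{itemize}
All these bounds exceed $-\frac{43}{28}$, which proves (c).

\subsection{Generic residues, $e=2h$ with $h\ge5$ odd}

Here $X_1=-\frac{19}2R(h)$. It equals $-\frac{19}{16}$ for $h=15$ and $-\frac{19}{24}$ for $h=21$, is at least $-\frac{19}{40}$ otherwise, and is nonnegative if $h$ is a prime power. In (d) we have $h\le27$ and $h\ne15,21$, so $h$ is a prime or $9$, $25$, $27$.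

\medskip
\noindent\emph{$k$ even.} Then $e'\ge5$ is an odd divisor of $h$, and $e_\pm=2g_\pm$ with $g_\pm\ge3$ dividing $h$, so $X_3\ge-\frac12$ by (R4).
\begin{itemize}
\item $h\ne15,21$: $X\ge-\frac{19}{40}-\frac78-\frac12=-1.85$. If $h$ is a prime power, then $X_1,X_3\ge0$ and $X\ge-\frac78$.
\item $h=21$: $e'\in\{7,21\}$ and $e_\pm\in\{6,14,42\}$ with $R=\frac12,\frac16,-\frac1{12}$, so $X\ge-\frac{19}{24}-\frac7{12}-\frac13=-\frac{41}{24}$.
\item $h=15$, $e'=15$: $X\ge-\frac{19}{16}+\frac7{16}-\frac12=-\frac54$.
\item $h=15$, $e'=5$: then $k\equiv\pm6,\pm12$. For $k\equiv\pm6$, $\{e_+,e_-\}=\{30,6\}$ and $X=-\frac{19}{16}-\frac78+\frac34=-\frac{21}{16}$. For $k\equiv\pm12$, $e_\pm=30$ and $\Theta=9+6(-\frac18-\frac14)+2(-\frac14)=6.25$. The values of $\kappa$ belonging to the cosines \eqref{eq:thirty} are $\cos144^\circ=-0.80902$, $\cos72^\circ=0.30902$, $\cos144^\circ$, $\cos72^\circ$. They give $\Delta=0.5639,\ -0.0599,\ 0.0919,\ -0.5104$, with positive sum, so $Z_{30}>6.25$.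
\end{itemize}

\noindent\emph{$k$ odd.} Then $e'=2g$ with $g\ge3$ dividing $h$, and $e_\pm\ge3$ are divisors of $h$ with $\operatorname{lcm}(e_+,e_-)=h$ by \eqref{eq:lcm}.
\begin{itemize}
\item $R(h)\le0$: not both $e_\pm$ are $3$, so $X\ge0-\frac5{16}-\frac32$. If $h=p$ is prime, then $g=e_\pm=p$, $X_2>0$ and $X>\frac{9.5-4}{p-1}>0$. If $h\in\{9,25,27\}$, then $X_1=0$, $X_2\ge0$, and one of $e_\pm$ equals $h$, so $X\ge-1$.
\item $R(h)>0$, $h\ne15,21$: then $h\ge33$. If one of $e_\pm$ is $3$, the other is a multiple of $h/3\ge11$ and $X_3\ge2(-\frac12-\frac1{10})$; otherwise $X_3\ge-1$. So $X\ge-\frac{19}{40}-\frac5{16}-\frac65>-2$.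
\item $h=21$: $X_2\ge-\frac52R(21)=-\frac5{24}$ and $e_\pm\in\{3,7,21\}$. We have $(e_+,e_-)=(3,7)$ exactly when $k\equiv-1\pmod{14}$ and $k\equiv1\pmod6$, that is $k\equiv13$, and $(7,3)$ when $k\equiv-13$. Then $k^2\equiv1$, $\bar\Delta=0$ and $Z_{42}=\Theta=9+6(-\frac1{12}-\frac1{12})+2(-\frac12-\frac16)=\frac{20}3$. Otherwise one of $e_\pm$ is $21$ and $X\ge-\frac{19}{24}-\frac5{24}+2(\frac1{12}-\frac12)=-\frac{11}6$. For (e), let $\gcd(k,42)=1$ and $k\not\equiv\pm1,\pm13$. Then $k\equiv\pm1\pmod6$; the four excluded classes are those that also have $k\equiv\pm1\pmod7$, so $7\nmid k\pm1$. Exactly one of $k\pm1$ is divisible by $3$, so $\{e_+,e_-\}=\{7,21\}$, $X=-\frac{19}{24}-\frac5{24}-\frac16=-\frac76$ and $Z_{42}>7$.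
\item $h=15$: the generic odd residues are $\pm3,\pm5,\pm7,\pm9,\pm11,\pm13$. By \eqref{eq:X2},
\[
\begin{array}{c|ccccc}
k&3&5&7&9&13\\\hline
e'&10&6&30&10&30\\
e_+,e_-&15,15&5,15&15,5&3,15&15,5\\
16X_2&10&20&-5&10&-5\\
16X_3&8&-4&-4&-12&-4\\
16X&-1&-3&-28&-21&-28
\end{array}
\]
and all entries give $X\ge-\frac74$. For $k\equiv\pm11$ we have $k^2\equiv1$, $e'=30$, $\{e_+,e_-\}=\{5,3\}$, so $Z_{30}=\Theta=9+6(-\frac14)+2(-\frac34)=6$. For (e), let $k\equiv\pm7$. Then $\Theta=9-\frac32-\frac14=7.25$. Multiplication by $7$ permutes the angles, up to sign, cyclically in the order of \eqref{eq:thirty}, so $\Delta=0.2140,\ 0.3177,\ 0.1724,\ -0.6173$ and $0<\bar\Delta<0.022$. Since $7\cdot13\equiv1$, the residues $\pm13$ have the same $\Theta$ and the opposite $\bar\Delta$. In both cases $Z_{30}>7.25-0.2>\frac{47}7$.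
\end{itemize}
By \eqref{eq:thresholds}, these bounds give (a) for $e\equiv2\pmod4$, the bounds for prime powers $h\le27$ give (d), and the last two items give (e). This completes the proof of Proposition~\ref{prop:Z}. \qed

\begin{thebibliography}{9}

\bibitem{Isaacs}
Isaacs, \emph{Finite Group Theory}.

\bibitem{JMSV}
Robert Jajcay, \v{S}tefko Miklavi\v{c}, Primo\v{z} \v{S}parl, Gorazd Vasiljevi\'c,
\emph{On certain edge-transitive bicirculants}, arXiv:1801.01106 (2018).

\end{thebibliography}
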